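# Two Endomorphisms of $\mathcal O_2$ That Cannot Be Amalgamated

## 1. Amalgamation when conditional expectations are present

Let $\mathcal O_2$ be the Cuntz algebra, generated by two isometries $s_1,s_2$ with $s_1s_1^*+s_2s_2^*=1$. It is simple, separable, unital and nuclear. Being simple, it is embedded in itself by every unital $^*$-homomorphism $\mathcal O_2\to\mathcal O_2$. So a pair $\Phi,\Psi$ of unital endomorphisms gives two inclusions of one algebra in two larger ones, all three of them copies of $\mathcal O_2$. Can the two larger algebras always be put inside one further copy of $\mathcal O_2$ so that the two small copies coincide? Here is the question as posed by Ilijas Farah, Ilan Hirshberg and Alessandro Vignati in "The Calkin algebra is $\aleph_1$-universal", arXiv:1707.01782 (2017).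

**Question.** Given unital $^*$-homomorphisms $\Phi,\Psi\colon\mathcal O_2\to\mathcal O_2$, are there unital $^*$-homomorphisms $\Phi_1,\Psi_1\colon\mathcal O_2\to\mathcal O_2$ with $\Phi_1\circ\Phi=\Psi_1\circ\Psi$?

**Definition.** Call $(\Phi,\Psi)$ *amalgamable* if such unital endomorphisms $\Phi_1,\Psi_1$ exist.

Some cases need no theory. If $\Phi$ is an automorphism, take $\Phi_1=\Psi\circ\Phi^{-1}$ and $\Psi_1=\mathrm{id}$. If $\Psi=\mathrm{Ad}\,z\circ\Phi$ for a unitary $z$, where $\mathrm{Ad}\,z(x)=zxz^*$, take $\Phi_1=\mathrm{Ad}\,z$ and $\Psi_1=\mathrm{id}$.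

For the next cases we recall two notions. All tensor products of C\*-algebras are minimal. A C\*-algebra $A$ is *nuclear* if for every C\*-algebra $C$ the algebraic tensor product of $A$ and $C$ has only one C\*-norm. It is *exact* if for every C\*-algebra $C$ and every closed ideal $J\subset C$ the sequence $0\to J\otimes A\to C\otimes A\to (C/J)\otimes A\to0$ is exact. Matrix algebras and commutative C\*-algebras are nuclear, and so are matrix algebras over commutative ones. We use these published facts.

* **(F1)** Every separable unital exact C\*-algebra embeds unitally in $\mathcal O_2$ (Kirchberg–Phillips, *J. reine angew. Math.* 525 (2000), Thm 2.8).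
* **(F2)** If $A$ is simple, separable, unital and nuclear, then $A\otimes\mathcal O_2\cong\mathcal O_2$ (ibid., Thm 3.8).
* **(F3)** Nuclear C\*-algebras are exact. Exactness passes to C\*-subalgebras (Kirchberg; Wassermann). Nuclearity passes to inductive limits, to minimal tensor products, and to crossed products by finite groups.

**A case by hand: tensor factors.** Suppose $\Phi(x)=\lambda(x\otimes1)$ and $\Psi(x)=\lambda'(x\otimes1)$ for isomorphisms $\lambda\colon\mathcal O_2\otimes C\to\mathcal O_2$ and $\lambda'\colon\mathcal O_2\otimes C'\to\mathcal O_2$, with $C,C'$ unital. The natural common home is $\mathcal O_2\otimes C\otimes C'$: send $\lambda(x\otimes c)$ to $x\otimes c\otimes1$ and $\lambda'(x\otimes c')$ to $x\otimes1\otimes c'$. Both $\Phi(x)$ and $\Psi(x)$ then go to $x\otimes1\otimes1$. Moreover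
$$\mathcal O_2\otimes C\otimes C'\subset(\mathcal O_2\otimes C)\otimes(\mathcal O_2\otimes C')\cong\mathcal O_2\otimes\mathcal O_2\cong\mathcal O_2$$
unitally, the last step by (F2). So such a pair is amalgamable.

In that example the small algebra is the range of the map $\mathrm{id}\otimes\varphi$, with $\varphi$ a state of $C$. This is the feature that generalizes.

**Definition.** Let $B\subset A$ be a unital inclusion of C\*-algebras. A *conditional expectation* $E\colon A\to B$ is a positive contractive linear map with $E(b)=b$ and $E(bab')=bE(a)b'$ for $a\in A$ and $b,b'\in B$. Its *GNS representation* is left multiplication by $A$ on the Hilbert $B$-module obtained from $A$ by separation and completion for $\langle x,y\rangle=E(x^*y)$.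

For example, taking the diagonal part of a matrix is a conditional expectation of $M_2$ onto its diagonal.

Given unital inclusions $B\subset A_1$ and $B\subset A_2$ and expectations $E_i\colon A_i\to B$ with faithful GNS representations, the *reduced amalgamated free product* $(A_1,E_1)*_B(A_2,E_2)$ is a unital C\*-algebra, acting on a Hilbert $B$-module built from the two GNS modules. All we need is that it is generated by faithful unital copies of $A_1$ and $A_2$ in which the two copies of $B$ coincide. For $B=\mathbb C$ and $A_1=A_2=C(\mathbb T)$ with integration against Haar measure, it is the reduced group C\*-algebra of the free group $\mathbb F_2$.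

* **(F7)** The reduced amalgamated free product of unital exact C\*-algebras, with respect to conditional expectations with faithful GNS representations, is exact (Dykema, *Forum Math.* 16 (2004); also Dykema–Shlyakhtenko, *Proc. Edinb. Math. Soc.* 44 (2001)).

The following is part 1 of Theorem B; the full theorem is stated in Section 3.

**Theorem B, part 1.** If there are conditional expectations of $\mathcal O_2$ onto $\Phi(\mathcal O_2)$ and onto $\Psi(\mathcal O_2)$, then $(\Phi,\Psi)$ is amalgamable.

**Proof.** Put $A_1=A_2=B=\mathcal O_2$. Regard $B$ as a subalgebra of $A_1$ via $\Phi$ and of $A_2$ via $\Psi$, and read the given expectations as $E_i\colon A_i\to B$. The GNS representation of $E_i$ is nonzero, since $E_i(1)=1$, so it is faithful because $\mathcal O_2$ is simple. Hence $G=(A_1,E_1)*_B(A_2,E_2)$ is defined. It is unital, it is separable because two separable algebras generate it, and it is exact by (F7). By (F1) there is a unital embedding $G\to\mathcal O_2$. Let $\Phi_1$ and $\Psi_1$ be its restrictions to $A_1$ and $A_2$. The copies of $B$ coincide in $G$, which says exactly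 that $\Phi_1\Phi=\Psi_1\Psi$. $\blacksquare$

What changes in general? A unital copy of $\mathcal O_2$ in $\mathcal O_2$ need not come with an expectation that we can use. Without expectations there is no reduced free product, and it was (F7) that made the common home exact.

## 2. The full free product, approximate equality, and the missing exactness

Without expectations we can still form the largest possible common home.

**Definition.** The *full amalgamated free product* of $\mathcal O_2$ and $\mathcal O_2$ over $\mathcal O_2$ with respect to $\Phi,\Psi$ is the unital C\*-algebra $F$ generated by the images of unital $^*$-homomorphisms $i_1,i_2\colon\mathcal O_2\to F$ with $i_1\Phi=i_2\Psi$, and universal with this property: if $\varphi_1,\varphi_2\colon\mathcal O_2\to D$ are unital $^*$-homomorphisms with $\varphi_1\Phi=\varphi_2\Psi$, there is a unique unital $^*$-homomorphism $h\colon F\to D$ with $hi_j=\varphi_j$ for $j=1,2$.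

The same definition over $B=\mathbb C$ with both algebras equal to $C(\mathbb T)$ gives the universal C\*-algebra generated by two unitaries, that is, the full group C\*-algebra $C^*(\mathbb F_2)$. It will be the main actor.

The next statement is part 1 of Theorem C.

**Theorem C, part 1.** $(\Phi,\Psi)$ is amalgamable if and only if the full amalgamated free product of $\mathcal O_2$ and $\mathcal O_2$ over $\mathcal O_2$, with respect to $\Phi,\Psi$, has a nonzero exact quotient.

**Proof.** Suppose $\Phi_1,\Psi_1\colon\mathcal O_2\to\mathcal O_2$ are unital and $\Phi_1\Phi=\Psi_1\Psi$. By universality they give a unital $^*$-homomorphism $h\colon F\to\mathcal O_2$. Its image is isomorphic to a nonzero quotient of $F$, and it is exact by (F3), as a subalgebra of the nuclear algebra $\mathcal O_2$.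

Conversely, let $q\colon F\to G$ be a nonzero exact quotient. Then $G$ is unital, and it is separable because $F$ is generated by two separable algebras. By (F1) there is a unital embedding $\eta\colon G\to\mathcal O_2$. Put $\Phi_1=\eta q i_1$ and $\Psi_1=\eta q i_2$. These are unital, and $\Phi_1\Phi=\Psi_1\Psi$ because $i_1\Phi=i_2\Psi$. $\blacksquare$

So the question is about exactness alone. A sensible way to attack it is by approximation, using the following fact.

* **(F8)** Any two unital endomorphisms of $\mathcal O_2$ are approximately unitarily equivalent (Rørdam, *J. reine angew. Math.* 440 (1993)).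

That is, for every pair there are unitaries $z_k\in\mathcal O_2$ with
$$z_k\Phi(x)z_k^*\to\Psi(x)\qquad(x\in\mathcal O_2). \tag{1}$$
So *approximate* amalgamation is always possible: $\mathrm{Ad}\,z_k\circ\Phi$ is as close as we like to $\mathrm{id}\circ\Psi$ on any finite set. Only the exact equality can fail.

Let us try to pass to the limit. Put $D=\ell^\infty(\mathbb N,\mathcal O_2)/c_0(\mathbb N,\mathcal O_2)$, and let $\Phi_1(x)$ be the class of $(z_kxz_k^*)_k$ and $\Psi_1(x)$ the class of the constant sequence $x$. Both are unital $^*$-homomorphisms $\mathcal O_2\to D$, and (1) says that $\Phi_1\Phi=\Psi_1\Psi$ on the nose. Let $G$ be the C\*-subalgebra of $D$ generated by $\Phi_1(\mathcal O_2)$ and $\Psi_1(\mathcal O_2)$. It is separable and unital. If $G$ were exact, (F1) would embed it in $\mathcal O_2$ and we would be done.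

This is where the argument stops: nothing makes $G$ exact. It is only a subalgebra of a quotient of a sequence algebra. We keep one gain. For every pair there is *some* nonzero C\*-algebra $D$ in which the amalgamation happens, so a theorem about all such $D$ is never vacuous. To answer the question negatively, we look for a pair that forces a non-exact subalgebra into every such $D$.

## 3. The answer: statements

The answer to the question is no.

**Theorem A.** There are a unital $^*$-homomorphism $\Psi\colon\mathcal O_2\to\mathcal O_2$ and $\theta\in\mathrm{Aut}(\mathcal O_2)$ with $\theta^2=\mathrm{id}\neq\theta$ such that, for $\Phi:=\Psi\circ\theta$, the following holds. If $D$ is a C\*-algebra and $\Phi_1,\Psi_1\colon\mathcal O_2\to D$ are nonzero $^*$-homomorphisms with $\Phi_1\Phi=\Psi_1\Psi$, then $D$ contains a C\*-subalgebra isomorphic to the full group C\*-algebra $C^*(\mathbb F_2)$. In particular $D$ is not exact, so $D=\mathcal O_2$ is impossible and $(\Phi,\Psi)$ is not amalgamable.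

In this pair $\Phi$ and $\Psi$ have the same range. By part 1 of Theorem B there is then no conditional expectation of $\mathcal O_2$ onto that range. The second half of the next theorem says how little the hypothesis of the first half can be relaxed.

**Theorem B.**
1. If there are conditional expectations of $\mathcal O_2$ onto $\Phi(\mathcal O_2)$ and onto $\Psi(\mathcal O_2)$, then $(\Phi,\Psi)$ is amalgamable.
2. An expectation on one side does not suffice, even one of index two. There is a non-amalgamable pair $(\Phi,\Psi)$ for which the inclusion $\Phi(\mathcal O_2)\subset\mathcal O_2$ is isomorphic to a crossed product inclusion $E\subset E\rtimes_\alpha\mathbb Z/2$ (with $E\cong\mathcal O_2$). Here too, any $D$ as in Theorem A contains $C^*(\mathbb F_2)$.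

**Theorem C.**
1. $(\Phi,\Psi)$ is amalgamable if and only if the full amalgamated free product of $\mathcal O_2$ and $\mathcal O_2$ over $\mathcal O_2$, with respect to $\Phi,\Psi$, has a nonzero exact quotient.
2. Both the amalgamable and the non-amalgamable pairs are dense in $\mathrm{End}(\mathcal O_2)\times\mathrm{End}(\mathcal O_2)$ for the point-norm topology (unital endomorphisms).

Parts B(1) and C(1) are proved. Sections 4–7 prove Theorem A, Section 8 proves B(2), and Section 9 proves C(2).

## 4. A unitary that lies in the small algebra only piece by piece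

Two facts about $C^*(\mathbb F_2)$ drive everything. Write $a,b$ for its canonical unitary generators.

* **(F4)** $C^*(\mathbb F_2)$ is not exact (S. Wassermann, *J. Funct. Anal.* 23 (1976)).
* **(F5)** $C^*(\mathbb F_2)$ is residually finite-dimensional (Choi, *Pacific J. Math.* 87 (1980)).

A unital C\*-algebra is *residually finite-dimensional* if its unital finite-dimensional representations jointly separate points. For instance $C([0,1])$ is, by point evaluations. The algebra $\mathcal O_2$ is not: isometries in a matrix algebra are unitary, so $s_1s_1^*+s_2s_2^*=1$ would read $2=1$, and $\mathcal O_2$ has no unital finite-dimensional representation at all.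

Since $C^*(\mathbb F_2)$ is separable, a *sequence* of representations suffices. Indeed, the direct sum of all unital finite-dimensional representations $\rho$ is injective, hence isometric, so $\|x\|=\sup_\rho\|\rho(x)\|$. Take a dense sequence $(x_k)$, and for all $k,l$ choose a $\rho$ with $\|\rho(x_k)\|\ge\|x_k\|-1/l$. The countably many chosen representations satisfy $\|x\|=\sup\|\rho(x)\|$ for $x=x_k$, hence for all $x$ by density. We fix such a sequence:
$$\rho_n\colon C^*(\mathbb F_2)\to M_{d_n}\ \text{ unital},\qquad \bigcap_{n\ge1}\ker\rho_n=0. \tag{2}$$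

Here is the situation we want. Let $B\subset A$ be a unital inclusion with $B\cong\mathcal O_2$ and with $A$ separable and exact, so that $A$ embeds in $\mathcal O_2$ by (F1). Let $\bar\theta$ be an automorphism of $B$ of order two, and let $\Psi$ and $\Phi$ be the inclusion of $B$ and the inclusion precomposed with $\bar\theta$. An amalgam $D$ then receives $A$ twice. A unitary $u\in A$ has two images in $D$, say $U=\Psi_1(u)$ and $V=\Phi_1(u)$, suppressing the embedding of $A$. We want $U,V$ to generate a copy of $C^*(\mathbb F_2)$ whatever $D$ is.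

Two tempting choices of $u$ are useless, for opposite reasons. If $u\notin B$ with no further relation, we know nothing about how $U$ and $V$ interact. If $u\in B$, we know everything: $U$ is the image of $u$ and $V$ the image of $\bar\theta(u)$, both in one copy of the exact algebra $B$, where $U,V$ cannot generate $C^*(\mathbb F_2)$.

The way between is to let $u$ lie in $B$ *piece by piece*. Suppose $B$ contains pairwise orthogonal $\bar\theta$-invariant projections $p_n$ with $up_n=p_nu\in B$ for all $n$, although $u$ itself is not in $B$. Then the part of $U$ under the image of $p_n$ is the image of $up_n$, the part of $V$ is the image of $\bar\theta(up_n)$, and both are known. If these parts contain $\rho_n(a)$ and $\rho_n(b)$ as corners, then $U,V$ see every $\rho_n$, and (2) makes $C^*(U,V)$ a copy of $C^*(\mathbb F_2)$.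

It remains to keep $A$ exact. We cannot afford to have in $A$ both $u$ and another unitary $u'$ with $u'p_n=p_nu'=\bar\theta(up_n)$ for all $n$, since then $A$ itself would contain $C^*(\mathbb F_2)$ by the same mechanism. But $A$ needs to contain only $u$. Each single unitary $\rho_n(a)$ is diagonal in some basis, so $u$ can be taken to be a *diagonal* operator, and diagonal operators live in a commutative algebra $\ell^\infty(X)$. The whole noncommutativity of $\rho_n(a),\rho_n(b)$ is put into $\bar\theta$, which exchanges an eigenbasis of $\rho_n(a)$ with one of $\rho_n(b)$.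

## 5. Matrices that exchange two eigenbases

**Step 1. For each $n$, find a diagonal unitary $s_n$ and an order-two conjugation that carries it to a unitary $t_n$, so that one corner of $(s_n,t_n)$ is $(\rho_n(a),\rho_n(b))$.** Replacing $\rho_n$ by a unitarily equivalent representation, we may assume that $\rho_n(a)=L_n$ is diagonal. By the spectral theorem $\rho_n(b)=w_nN_nw_n^*$ with $N_n$ a diagonal unitary and $w_n$ unitary. Put $k_n=2d_n$, and in $M_{k_n}=M_2(M_{d_n})$ put
$$s_n=\begin{pmatrix}L_n&0\\0&N_n\end{pmatrix},\qquad W_n=\begin{pmatrix}0&w_n\\w_n^*&0\end{pmatrix},\qquad f_n=\begin{pmatrix}1&0\\0&0\end{pmatrix}.$$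
Clearly $W_n=W_n^*$, and $W_n^2=\mathrm{diag}(w_nw_n^*,w_n^*w_n)=1$, so $W_n=W_n^*=W_n^{-1}$. The matrix $s_n$ is a diagonal unitary. Compute
$$W_ns_n=\begin{pmatrix}0&w_nN_n\\w_n^*L_n&0\end{pmatrix},\qquad t_n:=W_ns_nW_n=\begin{pmatrix}w_nN_nw_n^*&0\\0&w_n^*L_nw_n\end{pmatrix}.$$
Both $s_n$ and $t_n$ are block diagonal, so they commute with $f_n$, and
$$s_nf_n=\rho_n(a)\oplus0,\qquad t_nf_n=\rho_n(b)\oplus0. \tag{3}$$

**Example.** Let $d_n=2$, $\rho_n(a)=\begin{pmatrix}1&0\\0&-1\end{pmatrix}$ and $\rho_n(b)=\begin{pmatrix}0&1\\1&0\end{pmatrix}$. With $w_n=\frac1{\sqrt2}\begin{pmatrix}1&1\\1&-1\end{pmatrix}$ one has $\rho_n(b)=w_n\,\mathrm{diag}(1,-1)\,w_n^*$, so $L_n=N_n=\mathrm{diag}(1,-1)$ and $s_n=\mathrm{diag}(1,-1,1,-1)$. The powers of $s_n$ span a commutative algebra, but $s_nf_n$ and $t_nf_n$ are the two matrices we started from, and together they generate all of $M_2$.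

## 6. A UHF algebra and a diagonal unitary next to it

**Step 2. Build the nuclear algebra $R$ in which everything takes place, and the simple algebra $B_0\subset R$.** Let $Z_n=\{0,1\}\times\{1,\dots,k_n\}$ and $X=\prod_{n\ge1}Z_n$, as a set. Write points of $X$ as $x=(\varepsilon_n,j_n)_n$. Put $X_N=\prod_{n\le N}Z_n$, a finite set (one point if $N=0$), and $T_N=\prod_{n>N}Z_n$. Then $X=X_N\times T_N$ and $\ell^2(X)=\ell^2(X_N)\otimes\ell^2(T_N)$. Let functions act by multiplication, and define on $\ell^2(X)$
$$B_{0,N}=B(\ell^2(X_N))\otimes1,\qquad R_N=B(\ell^2(X_N))\otimes\ell^\infty(T_N).$$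
The sequence $B_{0,N}$ is increasing because $\ell^2(X_{N+1})=\ell^2(X_N)\otimes\ell^2(Z_{N+1})$. The sequence $R_N$ is increasing because $Z_{N+1}$ is finite, so that
$$\ell^\infty(T_N)=\ell^\infty(Z_{N+1})\otimes\ell^\infty(T_{N+1})\subset B(\ell^2(Z_{N+1}))\otimes\ell^\infty(T_{N+1}).$$
Let $B_0=\overline{\bigcup_NB_{0,N}}$ and $R=\overline{\bigcup_NR_N}$.

* $B_0$ is the UHF algebra $\bigotimes_n(M_2\otimes M_{k_n})$, the closure of an increasing union of full matrix algebras with the same unit. So it is simple, separable, unital and nuclear. Let $\iota_n\colon M_2\otimes M_{k_n}\to B_0$ be the embedding as the $n$-th tensor factor, acting on $\ell^2(Z_n)=\mathbb C^2\otimes\mathbb C^{k_n}$.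
* Each $R_N$ is a full matrix algebra over the commutative algebra $\ell^\infty(T_N)$, so it is nuclear, and the inductive limit $R$ is nuclear by (F3).
* $B_0\subset R$, and $\ell^\infty(X)=R_0\subset R$.

The last inclusion is the reason for the definition of $R$: it contains *every* bounded function on $X$, also those that depend on infinitely many coordinates in a way that no element of $B_0$ can follow.

**Step 3. Choose the projections $p_n$ and the unitary $u$.** Let $e_0,e_1\in M_2$ be the diagonal minimal projections, onto the basis vectors indexed by $\varepsilon=0,1$, and put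
$$p_n=\iota_1(e_0\otimes1)\cdots\iota_{n-1}(e_0\otimes1)\,\iota_n(e_1\otimes1)\in B_0.$$
This is multiplication by the indicator function of
$$X^{(n)}=\{x\in X:\varepsilon_1=\dots=\varepsilon_{n-1}=0,\ \varepsilon_n=1\}.$$
The sets $X^{(n)}$ are nonempty and pairwise disjoint (they record the first $n$ with $\varepsilon_n=1$), so the $p_n$ are nonzero and pairwise orthogonal. Moreover $p_n$ commutes with $\iota_n(1\otimes M_{k_n})$: its first $n-1$ factors lie in other tensor factors, and $e_1\otimes1$ commutes with $1\otimes m$.

Let $u\in\ell^\infty(X)\subset R$ be the function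
$$u(x)=\begin{cases}(s_n)_{j_nj_n}&\text{if }x\in X^{(n)},\\ 1&\text{if }x\notin\bigcup_nX^{(n)}.\end{cases}$$
The entries $(s_n)_{jj}$ have modulus one, so $u$ is unitary. Since $s_n$ is diagonal, $\iota_n(1\otimes s_n)$ is multiplication by $x\mapsto(s_n)_{j_nj_n}$, and this function agrees with $u$ on $X^{(n)}$. Therefore
$$u\,p_n=p_n\,u=p_n\,\iota_n(1\otimes s_n)\qquad(n\ge1). \tag{4}$$
The right-hand side lies in $B_0$: this is the piecewise membership of Section 4. Infinitely many pieces are needed. With $\rho_1,\dots,\rho_M$ only, the analogous $u$ would be $\sum_{n\le M}p_n\iota_n(1\otimes s_n)+\big(1-\sum_{n\le M}p_n\big)\in B_0$.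

**Step 4. Define the order-two automorphism.** On $B_{0,N}$ consider $\mathrm{Ad}$ of the unitary $\iota_1(1\otimes W_1)\cdots\iota_N(1\otimes W_N)$. For varying $N$ these automorphisms extend each other, since $\iota_{N+1}(1\otimes W_{N+1})$ commutes with $B_{0,N}$. They are isometric and so extend to an automorphism $\theta_0=\bigotimes_n\mathrm{Ad}(1\otimes W_n)$ of $B_0$. As $W_n^2=1$, we have $\theta_0^2=\mathrm{id}$. As $W_n$ is not scalar (its diagonal blocks vanish and it is unitary), $\mathrm{Ad}\,W_n\ne\mathrm{id}$ on $M_{k_n}$, so $\theta_0\neq\mathrm{id}$. Since $1\otimes W_n$ commutes with $e_0\otimes1$ and $e_1\otimes1$, and $W_ns_nW_n=t_n$,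
$$\theta_0(p_n)=p_n,\qquad\theta_0\big(p_n\iota_n(1\otimes s_n)\big)=p_n\iota_n(1\otimes t_n). \tag{5}$$

**Step 5. Turn $B_0\subset C^*(B_0,u)$ into two endomorphisms of $\mathcal O_2$.** Let $A_0=C^*(B_0,u)\subset R$ and put
$$B=B_0\otimes\mathcal O_2\ \subset\ A=A_0\otimes\mathcal O_2\ \subset\ R\otimes\mathcal O_2,$$
where the inclusions hold because minimal tensor products preserve inclusions. By (F2) there is an isomorphism $\gamma\colon\mathcal O_2\to B$; in particular $B$ is simple. The algebra $A$ is separable and unital. By (F3), $R\otimes\mathcal O_2$ is nuclear, hence exact, and so its subalgebra $A$ is exact. By (F1) there is a unital embedding $\kappa\colon A\to\mathcal O_2$. Write $\bar\theta=\theta_0\otimes\mathrm{id}\in\mathrm{Aut}(B)$ and define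
$$\Psi=\kappa|_B\circ\gamma,\qquad\theta=\gamma^{-1}\bar\theta\gamma,\qquad\Phi=\Psi\circ\theta=\kappa|_B\circ\bar\theta\circ\gamma.$$
Then $\Psi,\Phi$ are unital endomorphisms of $\mathcal O_2$, and $\theta\in\mathrm{Aut}(\mathcal O_2)$ satisfies $\theta^2=\mathrm{id}\ne\theta$.

## 7. A copy of $C^*(\mathbb F_2)$ in every amalgam

We now prove Theorem A for these $\Psi,\theta,\Phi$. Let $D$ be a C\*-algebra and $\Phi_1,\Psi_1\colon\mathcal O_2\to D$ nonzero $^*$-homomorphisms with $\Phi_1\Phi=\Psi_1\Psi$.

**Step 6. Express both maps on $B$ through a single injective homomorphism.** Put $\Theta=\Psi_1\circ\kappa|_B\colon B\to D$. Since $\gamma$ is onto $B$, the equation $\Phi_1\kappa\bar\theta\gamma=\Psi_1\kappa\gamma$ says that $\Phi_1\kappa(\bar\theta(y))=\Theta(y)$ for all $y\in B$. Replace $y$ by $\bar\theta(y)$ and use $\bar\theta^2=\mathrm{id}$: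
$$\Psi_1\kappa(y)=\Theta(y),\qquad\Phi_1\kappa(y)=\Theta(\bar\theta(y))\qquad(y\in B). \tag{6}$$
With $y=1$ we get $e:=\Theta(1)=\Psi_1(1)=\Phi_1(1)$. Since $\Psi_1\ne0$, the projection $e$ is nonzero. So $\Theta\ne0$, and $\Theta$ is injective because $B$ is simple.

**Step 7. Define the candidate embedding.** Let
$$U=\Psi_1\kappa(u\otimes1),\qquad V=\Phi_1\kappa(u\otimes1).$$
These are unitaries of $eDe$. By the universal property of $C^*(\mathbb F_2)$ there is a unital $^*$-homomorphism $\pi\colon C^*(\mathbb F_2)\to eDe$ with $\pi(a)=U$ and $\pi(b)=V$. The goal is to show that $\pi$ is injective.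

**Step 8. Compute $U$ and $V$ under the image of $p_n$.** Put $P_n=\Theta(p_n\otimes1)$. By (6) and (5), also $P_n=\Phi_1\kappa(p_n\otimes1)$. Since $p_n\iota_n(1\otimes s_n)\otimes1\in B$, we get from (4) and (6)
$$UP_n=P_nU=\Psi_1\kappa(up_n\otimes1)=\Theta\big(p_n\iota_n(1\otimes s_n)\otimes1\big), \tag{7}$$
and from (4), (6) and (5)
$$VP_n=P_nV=\Phi_1\kappa\big(p_n\iota_n(1\otimes s_n)\otimes1\big)=\Theta\big(\bar\theta(p_n\iota_n(1\otimes s_n)\otimes1)\big)=\Theta\big(p_n\iota_n(1\otimes t_n)\otimes1\big). \tag{8}$$
The unitary $u$ enters both lines through the same element $p_n\iota_n(1\otimes s_n)$ of $B_0$. The twist $\bar\theta$ turns $s_n$ into $t_n$ in the second line only.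

**Step 9. Cut down to the corner where $(s_n,t_n)$ becomes $(\rho_n(a),\rho_n(b))$.** Define
$$\sigma_n\colon M_{d_n}\to D,\qquad\sigma_n(m)=\Theta\big(p_n\iota_n(1\otimes(m\oplus0))\otimes1\big).$$
Since the projection $p_n$ commutes with $\iota_n(1\otimes M_{k_n})$, this is a $^*$-homomorphism. Let
$$Q_n=\sigma_n(1)=\Theta(p_n\iota_n(1\otimes f_n)\otimes1)\le P_n.$$
The element $p_n\iota_n(1\otimes f_n)$ is nonzero, being an elementary tensor with nonzero factors $e_0\otimes1$ in positions $1,\dots,n-1$ and $e_1\otimes f_n$ in position $n$. Since $\Theta$ is injective, $\sigma_n(1)\neq0$. So $\sigma_n\ne0$, and it is injective because $M_{d_n}$ is simple.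

Since $Q_n=P_nQ_n$, equations (7) and (3) give
$$UQ_n=UP_nQ_n=\Theta\big(p_n\iota_n(1\otimes s_nf_n)\otimes1\big)=\sigma_n(\rho_n(a)).$$
Since $s_n$ commutes with $f_n$, the same computation from the other side gives $Q_nU=\sigma_n(\rho_n(a))$. With (8) in place of (7), and $t_n$ in place of $s_n$, we obtain in the same way
$$UQ_n=Q_nU=\sigma_n(\rho_n(a)),\qquad VQ_n=Q_nV=\sigma_n(\rho_n(b)). \tag{9}$$

**Step 10. Conclude that $\pi$ is injective.** By (9) the projection $Q_n$ commutes with $U$ and $V$, hence with $\pi(C^*(\mathbb F_2))$. Therefore $x\mapsto\pi(x)Q_n$ is a unital $^*$-homomorphism $C^*(\mathbb F_2)\to Q_nDQ_n$, and so is $x\mapsto\sigma_n(\rho_n(x))$. By (9) they agree on the unitary generators $a,b$. Hence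
$$\pi(x)Q_n=\sigma_n(\rho_n(x))\qquad(x\in C^*(\mathbb F_2),\ n\ge1). \tag{10}$$
If $\pi(x)=0$, then $\sigma_n(\rho_n(x))=0$, so $\rho_n(x)=0$ for every $n$, because $\sigma_n$ is injective. By (2), $x=0$. So $\pi$ is injective and $C^*(\mathbb F_2)\cong\pi(C^*(\mathbb F_2))\subset D$.

If $D$ were exact, its subalgebra $\pi(C^*(\mathbb F_2))$ would be exact by (F3), contradicting (F4). So $D$ is not exact. But $\mathcal O_2$ is nuclear, hence exact, so $D=\mathcal O_2$ is impossible and $(\Phi,\Psi)$ is not amalgamable. $\blacksquare$

**Remark.** Two earlier points can now be checked. First, by Section 2 there is an amalgam $D$ for this pair inside a sequence algebra of $\mathcal O_2$. The algebra $G$ generated there by the two copies of $\mathcal O_2$ is itself an amalgam, so it contains $C^*(\mathbb F_2)$: the limit argument of Section 2 really does lose exactness. Second, $u\notin B_0$. Otherwise $u\otimes1\in B$, and (6) would put $U$ and $V$ in $\Theta(B)\cong\mathcal O_2$. This exact algebra would then contain $\pi(C^*(\mathbb F_2))$, contradicting (F3) and (F4).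

## 8. A crossed product by $\mathbb Z/2$ on one side

Let $\alpha$ be an automorphism of a unital C\*-algebra $E$ with $\alpha^2=\mathrm{id}$. The crossed product $E\rtimes_\alpha\mathbb Z/2$ is generated by $E$ and a self-adjoint unitary $z$ with $zxz^*=\alpha(x)$ for $x\in E$. Its elements are uniquely of the form $x+yz$ with $x,y\in E$, and $\mathcal E(x+yz)=x$ is a conditional expectation onto $E$. For example, $\mathbb C^2\rtimes\mathbb Z/2$ for the flip is $M_2$, with $z=\begin{pmatrix}0&1\\1&0\end{pmatrix}$, and $\mathcal E$ takes the diagonal part.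

The expectation has index two in the following sense. The elements $v_1=1$ and $v_2=z$ satisfy $\sum_iv_i\mathcal E(v_i^*c)=c$ for all $c=x+yz$. Indeed $\mathcal E(c)=x$. Next, $z^*c=z^*x+z^*yz$ with $z^*x=\alpha(x)z$ and $z^*yz\in E$, so $z\mathcal E(z^*c)=z\,z^*yz=yz$. The index is $\sum_iv_iv_i^*=1+zz^*=2$.

An automorphism of a unital C\*-algebra is *outer* if it is not $\mathrm{Ad}\,w$ for a unitary $w$ of the algebra.

* **(F6)** If $\alpha$ is an outer automorphism of order two of a simple C\*-algebra $E$, then $E\rtimes_\alpha\mathbb Z/2$ is simple (Kishimoto, *Comm. Math. Phys.* 81 (1981)).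

Outerness matters here. If $\alpha=\mathrm{Ad}\,w$ with $w=w^*=w^{-1}\in E$, then $wz$ commutes with every $x\in E$, as $wzx=w(wxw)z=xwz$. It also commutes with $z$, since $zwz^*=\alpha(w)=w$. So $(1\pm wz)/2$ are nonzero central projections, and the crossed product is not simple.

We now prove part 2 of Theorem B, keeping the notation of Sections 5 and 6.

**Step 11. Show that $\theta_0$ is outer, so that (F6) applies.** Suppose $\theta_0=\mathrm{Ad}\,w$ with $w\in B_0$ unitary. Choose $N$ and $w'\in B_{0,N}$ with $\|w-w'\|<1/2$, and let $n>N$. The self-adjoint unitary $W_n$ is unitarily equivalent to $-W_n$ via $\mathrm{diag}(1,-1)\in M_2(M_{d_n})$, so both $1$ and $-1$ are eigenvalues. Take unit vectors $\xi,\eta$ with $W_n\xi=\xi$ and $W_n\eta=-\eta$, and let $m_0\in M_{k_n}$ be the partial isometry $\zeta\mapsto\langle\zeta,\xi\rangle\eta$, with the inner product linear in the first variable. Then $W_nm_0W_n=-m_0$. Put $m=\iota_n(1\otimes m_0)$. Then $\|m\|=1$ and $wmw^*=\theta_0(m)=-m$, that is, $wm+mw=0$. Hence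
$$\|w'm+mw'\|=\|(w'-w)m+m(w'-w)\|\le2\|w'-w\|<1.$$
On the other hand $w'$ and $m$ lie in different tensor factors. So they commute, and $\|w'm\|=\|w'\|\,\|m\|=\|w'\|$. Therefore $\|w'm+mw'\|=2\|w'm\|=2\|w'\|>1$, since $\|w'\|\geq\|w\|-\|w-w'\|>1/2$. This is a contradiction, so $\theta_0$ is outer.

**Step 12. Define the pair.** By (F6), $C_0=B_0\rtimes_{\theta_0}\mathbb Z/2$ is simple. It is separable and unital, and nuclear by (F3). By (F2) there is an isomorphism $\lambda\colon C_0\otimes\mathcal O_2\to\mathcal O_2$. Let $z\in C_0$ be the canonical unitary implementing $\theta_0$, and view $B=B_0\otimes\mathcal O_2$ as a subalgebra of $C_0\otimes\mathcal O_2$. Let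
$$\Phi=\lambda|_B\circ\gamma,\qquad\Psi=\kappa|_B\circ\gamma\ \text{ as in Step 5}.$$

**Step 13. Identify the inclusion $\Phi(\mathcal O_2)\subset\mathcal O_2$.** The map $\lambda$ carries the inclusion $B\subset C_0\otimes\mathcal O_2$ onto it. The unitary $z\otimes1$ is self-adjoint and implements $\bar\theta=\theta_0\otimes\mathrm{id}$ on $B$, so there is a $^*$-homomorphism $B\rtimes_{\bar\theta}\mathbb Z/2\to C_0\otimes\mathcal O_2$ that is the identity on $B$ and sends the canonical unitary to $z\otimes1$. It is onto, since $B$ and $z\otimes1$ generate $C_0\otimes\mathcal O_2$. It is injective: the expectation $\mathcal E\otimes\mathrm{id}$ of $C_0\otimes\mathcal O_2$ onto $B$ sends $x+y(z\otimes1)$ to $x$, so $x+y(z\otimes1)=0$ gives $x=0$, then $y(z\otimes1)=0$ and $y=0$. So the inclusion $\Phi(\mathcal O_2)\subset\mathcal O_2$ is isomorphic to $B\subset B\rtimes_{\bar\theta}\mathbb Z/2$, with $B\cong\mathcal O_2$, and it has an expectation of index two.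

**Step 14. Reduce an amalgam of this pair to one of the pair of Theorem A.** The point is that $\theta$, seen through $\Phi$, is now implemented by a unitary of $\mathcal O_2$. For $c=\lambda(z\otimes1)$,
$$c\,\Phi(x)c^*=\lambda\big((z\otimes1)\gamma(x)(z\otimes1)^*\big)=\lambda(\bar\theta\gamma(x))=\lambda(\gamma(\theta(x)))=\Phi(\theta(x))\qquad(x\in\mathcal O_2).$$
Suppose $\Phi_1,\Psi_1\colon\mathcal O_2\to D$ are nonzero with $\Phi_1\Phi=\Psi_1\Psi$. Applying both sides to $1$ gives $\Phi_1(1)=\Psi_1(1)=:e$. So $g=\Phi_1(c)$ is a unitary of $eDe$, and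
$$g\,\Psi_1\Psi(x)\,g^*=\Phi_1\big(c\,\Phi(x)c^*\big)=\Phi_1\Phi(\theta(x))=\Psi_1\Psi(\theta(x)).$$
Put $\Phi_1'(y)=g^*\Psi_1(y)g$. This is a $^*$-homomorphism $\mathcal O_2\to D$, since $gg^*=e$ is the unit of $\Psi_1(\mathcal O_2)$, and it is nonzero, since $\Phi_1'(1)=g^*eg=e\ne0$. Multiplying the last display by $g^*$ on the left and $g$ on the right gives
$$\Phi_1'\circ(\Psi\theta)=\Psi_1\circ\Psi.$$
The pair $(\Psi\theta,\Psi)$ is the pair of Theorem A. Hence $D$ contains $C^*(\mathbb F_2)$, so $D$ is not exact, and $(\Phi,\Psi)$ is not amalgamable. $\blacksquare$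

## 9. Density of both kinds of pairs

In the point-norm topology, a neighborhood of a unital endomorphism $\Phi_0$ is given by a finite set $S\subset\mathcal O_2$ and $\delta>0$, and consists of the $\Phi$ with $\|\Phi(x)-\Phi_0(x)\|<\delta$ for $x\in S$. By (F8) the unitary orbit $\{\mathrm{Ad}\,y\circ\Phi: y\in\mathcal O_2\text{ unitary}\}$ of any $\Phi$ meets every such neighborhood. We prove part 2 of Theorem C.

**Step 15. Show that amalgamability is invariant under unitary conjugation on each side.** Let $y,z\in\mathcal O_2$ be unitaries. If $\Phi_1\circ(\mathrm{Ad}\,y\circ\Phi)=\Psi_1\circ(\mathrm{Ad}\,z\circ\Psi)$, then $\Phi_1\circ\mathrm{Ad}\,y$ and $\Psi_1\circ\mathrm{Ad}\,z$ amalgamate $(\Phi,\Psi)$. So if $(\mathrm{Ad}\,y\circ\Phi,\mathrm{Ad}\,z\circ\Psi)$ is amalgamable, so is $(\Phi,\Psi)$. The same argument with $y^*,z^*$ gives the converse. Hence the set of amalgamable pairs and its complement are both invariant under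
$$(\Phi,\Psi)\mapsto(\mathrm{Ad}\,y\circ\Phi,\ \mathrm{Ad}\,z\circ\Psi).$$

**Step 16. Use that orbits are dense.** Since $y$ and $z$ are chosen independently, (F8) applied in each coordinate shows that every orbit of this action is dense in $\mathrm{End}(\mathcal O_2)\times\mathrm{End}(\mathcal O_2)$. The set of amalgamable pairs contains $(\mathrm{id},\mathrm{id})$, and its complement contains the pair of Theorem A. Each of the two sets is invariant and nonempty, so it contains a dense orbit and is dense. $\blacksquare$
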